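# A polarized relation at $\aleph_{\omega_1}$ over $\aleph_2$ in models of ZF

## 1. Two theories in which $\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_2$ holds

**Main Theorem.** If ZF is consistent, then so is
$$\mathrm{ZF}+\text{“}\omega_1\text{ is regular”}+\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_2 .$$

It follows from Theorem B below. Theorem A starts from a stronger hypothesis and gives a model with more structure and more colors.

**Theorem A.** If ZFC + “there is an inaccessible cardinal” is consistent, then so is ZF + “$\omega_1,\omega_2$ are regular” + $\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_{\aleph_0}$ (hence also $\to\binom{\aleph_{\omega_1}}{\aleph_2}_2$).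

**Theorem B.** If ZF is consistent, then so is ZF + “$\omega_1$ is regular and $\mathrm{cf}(\omega_2)=\omega$” + $\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_\chi$ for every finite $\chi\ge1$.

Here is what the symbols say. For infinite cardinals $\kappa\le\lambda$, ordinals $\alpha,\beta$ and a cardinal $\chi$, the relation $\binom{\lambda}{\kappa}\to\binom{\alpha}{\beta}_\chi$ means: for every coloring $c:\lambda\times\kappa\to\chi$ there are $A\subseteq\lambda$ and $B\subseteq\kappa$ with $\mathrm{otp}(A)=\alpha$, $\mathrm{otp}(B)=\beta$ and $c$ constant on $A\times B$. In our case we color a grid with $\aleph_{\omega_1}$ rows and $\aleph_2$ columns, and we ask for a monochromatic rectangle that is as large as the grid in both directions. Fewer colors make the relation easier, since a coloring with 2 colors is also a coloring with $\aleph_0$ colors. It is convenient to use the same notation when $\lambda<\kappa$; the definition makes sense verbatim.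

The question whether the relation at $\aleph_{\omega_1}$ over $\aleph_2$ is consistent relative to ZF comes from Shimon Garti, “Polarized relations at singulars over successors”, arXiv:1908.04477 (2019). The background there is as follows. Under $\mathrm{AD}+V=L(\mathbb R)$ the relation $\binom{\mu}{\aleph_2}\to\binom{\mu}{\aleph_2}_2$ holds for some singular $\mu$ with $\mu>\mathrm{cf}(\mu)=\omega_1$. In some models of ZFC the negative relation holds, for example under the generalized Martin's axiom with $2^{\omega_1}>\omega_2$. The question asks for the specific cardinal $\aleph_{\omega_1}$, with $\omega_1$ regular, so that $\mathrm{cf}(\aleph_{\omega_1})=\omega_1<\aleph_{\omega_1}$.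

Both theorems come from one criterion in ZF, Proposition 3. Sections 8 and 9 contain two further results: Theorem C (the number of colors is optimal; the model of Theorem A satisfies $\mathrm{DC}_{\omega_1}$; in that model there is a full classification of the $\mu$ that work) and Corollary D (the relation under determinacy).

## 2. Order types, cofinalities and injections without choice

We work in ZF unless another theory is named. “Cardinal” means well-ordered cardinal, that is, an initial ordinal or a natural number.

If $\mu$ is an infinite cardinal and $A\subseteq\mu$, then $\mathrm{otp}(A)\le\mu$, and $\mathrm{otp}(A)=\mu$ iff $|A|=\mu$. For instance, $A\subseteq\aleph_{\omega_1}$ has order type $\aleph_{\omega_1}$ as soon as $|A|\ge\omega_i$ for unboundedly many $i<\omega_1$. Such an $A$ is unbounded in $\mu$, because a subset of $\delta<\mu$ has order type at most $\delta$.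

The cofinality $\mathrm{cf}(\mu)$ is the least order type of an unbounded subset of $\mu$, and $\mu$ is regular if $\mathrm{cf}(\mu)=\mu$. A cofinality is always a regular cardinal. We have $|\omega_i\times\omega_i|=\omega_i$ in ZF. The proof that *successor cardinals are regular* uses choice, so “$\omega_1$ is regular” is a hypothesis, and $\omega_2$ may have cofinality $\omega$, $\omega_1$ or $\omega_2$.

If $F$ is a function on an ordinal, its range is well-orderable: order the values by their least preimages. So $|{\rm ran}(F)|$ is a cardinal, and it can be compared with other cardinals.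

The central notion is the *non-existence of an injection* from a cardinal into a power set. Without choice it is not decided by counting.

**Example.** In ZF there is always a surjection $P(\omega_1)\to\omega_2$. Code relations on $\omega_1$ by subsets of $\omega_1$, send a code of a well-order of $\omega_1$ to its order type, and send everything else to $0$; the ordinals in $[\omega_1,\omega_2)$ are all attained, and the missing values below $\omega_1$ can be supplied by sending each singleton $\{\xi\}$ to $\xi$, with the well-orders coded by sets that are not singletons. With choice this gives an injection $\omega_2\to P(\omega_1)$. Without choice it need not, and we shall build models with no such injection.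

Pairs of ordinals are coded by ordinals in the usual absolute way. So colorings of ordinals, functions between ordinals, and functions $F:\nu\to P(\theta)$ (via $\{(\gamma,\xi):\xi\in F(\gamma)\}$) are all coded by sets of ordinals. For this reason the models below are analyzed through their sets of ordinals only.

## 3. Small grids and the reduction to cofinalities

*The grid $\omega\times\omega$.* Let $d(i,k)=1$ iff $i<k$. If $A,B\subseteq\omega$ are infinite, then $A\times B$ contains a pair with $i<k$ and a pair with $k\le i$. So $\binom{\omega}{\omega}\not\to\binom{\omega}{\omega}_2$.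

*The grid $(2^{\omega})^+\times\omega$, in ZFC.* There are at most $2^{\omega}$ different rows $c(\alpha,\cdot):\omega\to2$, so by regularity of $(2^\omega)^+$ one row $g$ occurs $(2^\omega)^+$ times. The row $g$ is constant on an infinite set $B$. The relation holds with 2 colors.

So it helps if there are many more rows than *kinds* of row, and it hurts if both sides can be compared along the same cofinal scale. The next lemma makes the second point precise.

**Lemma 1 (ZF).** Let $\lambda=\mathrm{cf}(\mu)$ and $\theta=\mathrm{cf}(\kappa)$. If $\binom{\lambda}{\theta}\not\to\binom{\lambda}{\theta}_\chi$, then $\binom{\mu}{\kappa}\not\to\binom{\mu}{\kappa}_\chi$. In particular the relation $\binom{\mu}{\kappa}\to\binom{\mu}{\kappa}_\chi$ fails with $\chi=2$ if $\mathrm{cf}(\mu)=\mathrm{cf}(\kappa)$, and it fails if $\chi\ge\mathrm{cf}(\mu)$ or $\chi\ge\mathrm{cf}(\kappa)$.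

*Proof.* Let $d:\lambda\times\theta\to\chi$ be a counterexample. Fix increasing cofinal sequences $(\mu_i)_{i<\lambda}$ in $\mu$ and $(\kappa_k)_{k<\theta}$ in $\kappa$. Put $i(\alpha)=\min\{i:\alpha<\mu_i\}$, $k(\gamma)=\min\{k:\gamma<\kappa_k\}$ and $c(\alpha,\gamma)=d(i(\alpha),k(\gamma))$.

Suppose $c$ is constant on $A\times B$ with $\mathrm{otp}(A)=\mu$, $\mathrm{otp}(B)=\kappa$. Then $A$ and $B$ are unbounded. If $i[A]$ were bounded by $i^*<\lambda$, then $A\subseteq\mu_{i^*}$, which is false. So $i[A]$ is unbounded in the regular cardinal $\lambda$ and has order type $\lambda$; likewise $k[B]$ has order type $\theta$. But $d$ is constant on $i[A]\times k[B]$, a contradiction.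

For the last sentence we need three colorings of $\lambda\times\theta$. If $\lambda=\theta$, take $d(i,k)=1$ iff $i<k$: two unbounded sets contain pairs of both kinds. If $\chi\ge\lambda$, take $d(i,k)=i$; if $\chi\ge\theta$, take $d(i,k)=k$. Neither is constant on a rectangle with two rows, respectively two columns. $\square$

For our grid, $\lambda=\omega_1$. So $\mathrm{cf}(\omega_2)=\omega_1$ is fatal, and at least $\aleph_1$ colors are always fatal.

## 4. Two pigeonholes under GCH: $\aleph_3$ columns work, $\aleph_2$ columns do not

Assume ZFC + GCH for the moment. Take first a grid with $\aleph_{\omega_1}$ rows and $\aleph_3$ columns, and $c:\aleph_{\omega_1}\times\omega_3\to2$. The natural approach is to use the pigeonhole principle twice.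

*Rows.* There are at most $2^{\omega_3}=\omega_4$ rows. For $4\le i<\omega_1$ the cardinal $\omega_{i+1}$ is regular and larger than $\omega_4$, so some row $g_i:\omega_3\to2$ occurs for $\omega_{i+1}$ many $\alpha<\omega_{i+1}$; call the set of these $A_i$.

*Columns.* For $\gamma<\omega_3$ let $h(\gamma)=\langle g_i(\gamma):4\le i<\omega_1\rangle$. There are $2^{\omega_1}=\omega_2<\omega_3$ possible values, so $h$ has a constant value $r$ on some $B$ of size $\omega_3$. Choose $e$ such that $I=r^{-1}(e)$ is unbounded in $\omega_1$. Then $c$ is constantly $e$ on $\bigcup_{i\in I}A_i\times B$. So $\binom{\aleph_{\omega_1}}{\aleph_3}\to\binom{\aleph_{\omega_1}}{\aleph_3}_2$ holds under GCH.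

Now replace $\aleph_3$ by $\aleph_2$. The row step still works. The column step needs $2^{\omega_1}<\omega_2$, and Cantor's theorem forbids this: in ZFC, $2^{\omega_1}\ge\omega_2$, and all $\omega_2$ columns $h(\gamma)$ may be different. This is not just a weakness of the argument, as the following lemma shows.

**Lemma 2 (ZFC).** Let $\kappa$ be an infinite cardinal with $2^\kappa=\kappa^+$. There are functions $f_\zeta:\kappa\to2$ $(\zeta<\kappa^+)$ such that for every $B\subseteq\kappa$ with $|B|=\kappa$ there is $\xi<\kappa^+$ such that $f_\zeta$ takes both values on $B$ for all $\zeta\ge\xi$.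

*Proof.* Enumerate the subsets of $\kappa$ of size $\kappa$ as $\{B_\xi:\xi<\kappa^+\}$. Fix $\zeta<\kappa^+$ and list $\{B_\xi:\xi\le\zeta\}$ as $\{C_\nu:\nu<\kappa\}$, with repetitions. By recursion on $\nu$ pick two different points $x_\nu,y_\nu\in C_\nu$ that have not been picked before; fewer than $\kappa$ points have been picked and $|C_\nu|=\kappa$. Let $f_\zeta(y_\nu)=1$ for all $\nu$, and $f_\zeta=0$ elsewhere. Then $f_\zeta$ takes both values on $B_\xi$ for every $\xi\le\zeta$. $\square$

**Example.** Assume ZFC and $2^{\omega_1}=\omega_2$. Let $f_\zeta:\omega_1\to2$ $(\zeta<\omega_2)$ be as in Lemma 2 for $\kappa=\omega_1$, and put $d(i,k)=f_k(i)$ on $\omega_1\times\omega_2$. If $|I|=\omega_1$ and $|K|=\omega_2$, let $\xi$ belong to $B=I$ in Lemma 2, and pick $k\in K$ with $k\ge\xi$: then $d(\cdot,k)$ takes both values on $I$. So $\binom{\omega_1}{\omega_2}\not\to\binom{\omega_1}{\omega_2}_2$, and by Lemma 1 $\binom{\aleph_{\omega_1}}{\aleph_2}\not\to\binom{\aleph_{\omega_1}}{\aleph_2}_2$. In particular the relation fails in $L$.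

The column step, however, only asks that the *well-orderable* range of $h$ be small. What is needed is not “$2^{\omega_1}<\omega_2$” but “$\omega_2$ does not inject into $P(\omega_1)$”, and without choice this can hold.

## 5. A criterion phrased with injections

**Proposition 3 (ZF).** Let $\omega_1$ be regular, $\mu=\aleph_{\omega_1}$, and assume

* (a) there is no injection $\omega_2\to P(\omega_1)$;
* (b) for some $j<\omega_1$ there is no injection $\omega_j\to P(\omega_2)$.

Then:

1. If $\omega_2$ is regular, $\binom{\mu}{\aleph_2}\to\binom{\mu}{\aleph_2}_\chi$ holds for every $1\le\chi\le\aleph_0$.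
2. If $\mathrm{cf}(\omega_2)=\omega$, then for every $\chi\le\aleph_0$: $\binom{\mu}{\aleph_2}\to\binom{\mu}{\aleph_2}_\chi$ iff $\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_\chi$.
3. If $\mathrm{cf}(\omega_2)=\omega_1$, then $\binom{\mu}{\aleph_2}\not\to\binom{\mu}{\aleph_2}_2$.

*Proof.* Since $\mathrm{cf}(\mu)=\omega_1$, part 3 and the direction $\Rightarrow$ of part 2 are instances of Lemma 1. For the rest let $\chi\le\omega$ and $c:\mu\times\omega_2\to\chi$.

**Step 1: repeat rows.** The purpose is to find, for each large $i<\omega_1$, one row that occurs at least $\omega_i$ times, without using choice and without regularity of $\omega_{i+1}$.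

For $\alpha<\mu$ let $f(\alpha)=c(\alpha,\cdot)$, a function $\omega_2\to\chi$, coded as an element of $P(\omega_2\times\omega)\cong P(\omega_2)$. The set $T=f[\mu]$ is well-orderable. If $|T|\ge\omega_j$, then $\omega_j$ would inject into $P(\omega_2)$, against (b). So $|T|<\omega_j$.

Let $j\le i<\omega_1$. We claim that some $t\in T$ satisfies $|f^{-1}(t)\cap\omega_{i+1}|\ge\omega_i$. Suppose not. Then each $F_t=f^{-1}(t)\cap\omega_{i+1}$ has order type less than $\omega_i$. Consider
$$\omega_{i+1}\ni\alpha\ \mapsto\ \big(f(\alpha),\ \mathrm{otp}(F_{f(\alpha)}\cap\alpha)\big)\in T\times\omega_i .$$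
This map is injective, because two members of the same $F_t$ with the same number of predecessors in $F_t$ are equal. But $|T\times\omega_i|\le\omega_i$, a contradiction.

Let $t_i$ be the first such $t$ in the well-order of $T$ by least preimages, $A_i=f^{-1}(t_i)$, and $g_i:\omega_2\to\chi$ the function coded by $t_i$. Then $|A_i|\ge\omega_i$, and $c(\alpha,\gamma)=g_i(\gamma)$ for $\alpha\in A_i$, $\gamma<\omega_2$. Everything was defined from $c$, so no choice was used.

**Step 2: what remains to be found.** We record when the $A_i$ can be glued together: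

$(*)$ *If $I\subseteq[j,\omega_1)$ is unbounded in $\omega_1$, $B\subseteq\omega_2$, $|B|=\omega_2$, and $g_i(\gamma)=e$ for all $i\in I$, $\gamma\in B$, then $c$ is constantly $e$ on $A\times B$ with $A=\bigcup_{i\in I}A_i$, and $\mathrm{otp}(A)=\mu$, $\mathrm{otp}(B)=\omega_2$.*

Indeed $\mathrm{otp}(A)\ge\omega_i$ for all $i\in I$, so $\mathrm{otp}(A)=\aleph_{\omega_1}$.

**Step 3: few columns.** The purpose is to get the column pigeonhole from (a). For $\gamma<\omega_2$ let $h(\gamma)=\langle g_i(\gamma):j\le i<\omega_1\rangle$, coded in $P(\omega_1\times\omega)\cong P(\omega_1)$. The range of $h$ is well-orderable; if its size were at least $\omega_2$, then $\omega_2$ would inject into $P(\omega_1)$. So by (a) the range of $h$ has size at most $\omega_1$.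

**Step 4: $\omega_2$ regular.** We show that some fiber $B$ of $h$ has size $\omega_2$. Otherwise every fiber is bounded in $\omega_2$ (an unbounded subset of a regular cardinal has full size). The suprema of the fibers form a set of size at most $\omega_1$, and it is unbounded in $\omega_2$ since every $\gamma$ lies in its own fiber. This contradicts regularity.

Let $h$ have value $r$ on $B$, so $r:[j,\omega_1)\to\chi$. If every $r^{-1}(e)$ were bounded in $\omega_1$, the suprema of these at most countably many sets, indexed by $e<\chi\le\omega$, would be cofinal in $\omega_1$, against regularity. So $I=r^{-1}(e)$ is unbounded for some $e$. For $i\in I$, $\gamma\in B$ we have $g_i(\gamma)=h(\gamma)(i)=r(i)=e$. Apply $(*)$. This proves part 1.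

**Step 5: $\mathrm{cf}(\omega_2)=\omega$ and $\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_\chi$.** Now we can only find large fibers, not one of size $\omega_2$, and the hypothesis on $\omega_1\times\omega$ must align countably many of them.

Let $(\kappa_k)_{k<\omega}$ be increasing and cofinal in $\omega_2$. For each $k$ some fiber of $h$ has order type at least $\kappa_k$: otherwise $\gamma\mapsto(h(\gamma),\mathrm{otp}(h^{-1}(h(\gamma))\cap\gamma))$ injects $\omega_2$ into $\mathrm{ran}(h)\times\kappa_k$, a set of size at most $\omega_1$. Let $B_k$ be the first such fiber (by least element) and $r_k$ the value of $h$ on $B_k$. Since $[j,\omega_1)$ is order-isomorphic to $\omega_1$, the hypothesis applies to $d(i,k)=r_k(i)$ on $[j,\omega_1)\times\omega$. It gives an unbounded $I$, an infinite $K\subseteq\omega$ and a color $e$ with $r_k(i)=e$ for $i\in I$, $k\in K$. The set $B=\bigcup_{k\in K}B_k$ has order type at least $\kappa_k$ for all $k\in K$, hence order type $\omega_2$. For $\gamma\in B_k$, $k\in K$, $i\in I$ we have $g_i(\gamma)=r_k(i)=e$. Apply $(*)$. $\square$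

The task is now to build models of (a) and (b) with $\omega_1$ regular.

## 6. A symmetric Levy collapse of an inaccessible (Theorem A)

We want a model whose $\omega_2$ is a cardinal $\kappa$, such that every single set of ordinals lives in a small extension of a GCH model, where $2^{\omega_1}<\kappa$ and $2^\kappa=\kappa^+$. Then an injection as in (a) or (b) would already live in such a small extension, where it cannot exist.

**Textbook facts.** Let $V\models\mathrm{ZFC}$ and let $Q\in V$ be a forcing notion.

* (F1) If $Q$ is $\sigma$-closed, it adds no new functions from $\omega$ into $V$; in particular it preserves $\omega_1$. If $Q$ is c.c.c., it preserves $\omega_1$.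
* (F2) If $|Q|\le\nu$ with $\nu$ infinite, then cardinals $>\nu$ remain cardinals, regular cardinals $>\nu$ remain regular, and by counting nice names $(2^\theta)^{V[g]}\le((2^\nu)^\theta)^V$ for infinite $\theta$.
* (F3) Let $\mathcal G$ be a group of automorphisms of $Q$. It acts on names by $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$, and $p\Vdash\varphi(\dot x)$ iff $\pi p\Vdash\varphi(\pi\dot x)$. Let $\mathcal F$ be a normal filter of subgroups of $\mathcal G$: closed under larger subgroups, finite intersections and conjugation. A name $\dot x$ is symmetric if $\{\pi\in\mathcal G:\pi\dot x=\dot x\}\in\mathcal F$, and hereditarily symmetric if in addition all names occurring in it are hereditarily symmetric. The evaluations of hereditarily symmetric names form the *symmetric model* $N$. It satisfies ZF, and $V\subseteq N\subseteq V[G]$ (Jech, *Set Theory*, Ch. 15).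

*Proof of Theorem A.* Let $V\models\mathrm{ZFC+GCH}$ with $\kappa$ inaccessible; passing to $L$ keeps an inaccessible and gives GCH.

**Step 1: the model.** For $0<\beta<\kappa$ let $\mathbb Q_\beta$ be the set of countable partial functions $\omega_1\to\beta$, ordered by reverse inclusion. Let $\mathbb P=\mathrm{Col}(\omega_1,<\kappa)$ be the countable-support product of the $\mathbb Q_\beta$, and $\mathbb P_\alpha$ the product over $\beta<\alpha$, viewed as a subset of $\mathbb P$. Let $G$ be $\mathbb P$-generic and $G_\alpha=G\cap\mathbb P_\alpha$. Let $\mathcal G$ consist of the automorphisms $\pi=(\pi_\beta)_\beta$ with $\pi_\beta\in\mathrm{Aut}(\mathbb Q_\beta)$, acting coordinatewise, and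
$$\mathrm{fix}(\alpha)=\{\pi\in\mathcal G:\pi_\beta=\mathrm{id}\text{ for all }\beta<\alpha\}.$$
This is a normal subgroup: conjugating the identity coordinate by $\sigma_\beta$ gives the identity. Also $\mathrm{fix}(\alpha)\cap\mathrm{fix}(\alpha')=\mathrm{fix}(\max(\alpha,\alpha'))$. So the subgroups that contain some $\mathrm{fix}(\alpha)$, $\alpha<\kappa$, form a normal filter. Let $N_1$ be the symmetric model.

**Step 2: the sets of ordinals.** This step localizes every set of ordinals of $N_1$.

**Lemma 4.** The sets of ordinals of $N_1$ are exactly those in $\bigcup_{\alpha<\kappa}V[G_\alpha]$; moreover $V[G_\alpha]\subseteq N_1$.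

*Proof.* The name $\{(\check p,p):p\in\mathbb P_\alpha\}$ of $G_\alpha$ is fixed by $\mathrm{fix}(\alpha)$, since $\pi p=p$ for $p\in\mathbb P_\alpha$, $\pi\in\mathrm{fix}(\alpha)$, and names $\check p$ are fixed by all of $\mathcal G$. So $G_\alpha\in N_1$ and $V[G_\alpha]\subseteq N_1$.

Conversely let $X=\dot x^G$ be a set of ordinals, $\dot x$ hereditarily symmetric and fixed by $\mathrm{fix}(\alpha)$. We claim that $p\Vdash\check\xi\in\dot x$ implies $p{\restriction}\alpha\Vdash\check\xi\in\dot x$. Otherwise some $q\le p{\restriction}\alpha$ forces $\check\xi\notin\dot x$. For each $\beta\ge\alpha$ the sets $\mathrm{dom}\,p(\beta)$ and $\mathrm{dom}\,q(\beta)$ are countable subsets of $\omega_1$, so there is a permutation of $\omega_1$ that moves the first off the second: swap $\mathrm{dom}\,p(\beta)$ with a set of the same size disjoint from both. Let $\pi_\beta$ be the induced automorphism of $\mathbb Q_\beta$, and $\pi_\beta=\mathrm{id}$ for $\beta<\alpha$. Then $\pi p$ and $q$ are compatible: below $\alpha$ we have $q(\beta)\le p(\beta)=(\pi p)(\beta)$, and from $\alpha$ on the domains are disjoint,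 so the coordinatewise union is a condition. But $\pi p\Vdash\check\xi\in\pi\dot x=\dot x$ because $\pi\in\mathrm{fix}(\alpha)$, a contradiction.

If $p\in G$, then $p{\restriction}\alpha\in G_\alpha$. So $X=\{\xi:\exists p\in G_\alpha\ p\Vdash\check\xi\in\dot x\}$, which is in $V[G_\alpha]$ by definability of forcing in $V$. $\square$

**Example.** For each $\beta$ the generic surjection $s_\beta:\omega_1\to\beta$ read off from $G$ is in $N_1$, but the sequence $\langle s_\beta:0<\beta<\kappa\rangle$ is not. It would be coded by a set of ordinals in some $V[G_\alpha]$. The forcing $\mathbb P_\alpha$ has size less than $\kappa$ (see Step 3), so $V[G_\alpha]$ has cardinals strictly between $\omega_1$ and $\kappa$ and no surjection of $\omega_1$ onto them.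

**Step 3: cardinals of $N_1$.** We identify $\omega_1,\omega_2$ and the larger cardinals. The forcing $\mathbb P_\alpha$ is $\sigma$-closed, and a condition is in effect a countable partial function from $\alpha\times\omega_1$ to $\alpha$; so $|\mathbb P_\alpha|\le(|\alpha|+\omega_1)^\omega<\kappa$.

* A cofinal function from $\omega$ to $\omega_1^V$ in $N_1$ would lie in some $V[G_\alpha]$ by Lemma 4, hence in $V$ by (F1). So $\omega_1^{N_1}=\omega_1^V$ is regular in $N_1$.
* If $0<\beta<\kappa$, then $V[G_{\beta+1}]\subseteq N_1$ contains a surjection $\omega_1\to\beta$. So every ordinal below $\kappa$ has size at most $\omega_1$ in $N_1$.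
* If a cardinal $\ge\kappa$ of $V$ were collapsed in $N_1$, or a regular one became singular, the witness would lie in some $V[G_\alpha]$, against (F2). So $V$-cardinals $\ge\kappa$ remain cardinals, and $V$-regular ones remain regular. Conversely cardinals of $N_1$ are cardinals of $V$.

Hence $\omega_2^{N_1}=\kappa$ is regular in $N_1$, and $\omega_{2+i}^{N_1}=(\kappa^{+i})^V$.

**Step 4: (a) and (b).** An injection $\kappa\to P(\omega_1)$ in $N_1$ would lie in some $V[G_\alpha]$. There, by (F2), $\kappa$ is still inaccessible, so $2^{\omega_1}<\kappa$: impossible. An injection $\omega_4^{N_1}=\kappa^{++}\to P(\kappa)$ would lie in some $V[G_\alpha]$. There $2^\kappa=\kappa^+$ by (F2) and GCH in $V$: impossible. So (a) holds, and (b) holds with $j=4$.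

Proposition 3(1), applied in $N_1$ with $\chi=\aleph_0$, proves Theorem A. $\blacksquare$

## 7. Mathias reals below $\aleph_\omega^L$ (Theorem B)

Inaccessibility of $\kappa$ gave us regularity of $\omega_2$, and it made $\kappa$ a strong limit. For (a) and (b) only the strong limit property and $2^\kappa=\kappa^+$ were used. So over $L$ one tries $\kappa=\aleph_\omega^L$, with the price $\mathrm{cf}(\omega_2)=\omega$.

**The same collapse with $\kappa=\aleph_\omega^L$ fails.** Repeat Section 6 over $V=L$ with $\kappa=\aleph_\omega^L$. Lemma 4 goes through unchanged, $|\mathbb P_\alpha|<\kappa$ by GCH, and the symmetric model satisfies: $\omega_1=\omega_1^L$ is regular, $\omega_2=\kappa$ has cofinality $\omega$, and (a), (b) hold. By Proposition 3(2) the relation with 2 colors is now *equivalent* to $\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_2$. But the forcings $\mathbb P_\alpha$ are $\sigma$-closed, so all subsets of $\omega$ in the model lie in $L$. In $L$ take $f_\zeta:\omega\to2$ $(\zeta<\omega_1)$ from Lemma 2 with $\kappa=\omega$, and $d(\zeta,x)=f_\zeta(x)$. If $I\subseteq\omega_1$ is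 unbounded and $B\subseteq\omega$ is infinite, then $B\in L$, so $f_\zeta$ takes both values on $B$ for some $\zeta\in I$. So the relation fails in this model.

The missing ingredient is new infinite subsets of $\omega$. For a coloring $d:\omega_1\times\omega\to\chi$ we would like an infinite $m\subseteq\omega$ on which every $d(i,\cdot)$ is eventually constant. A Mathias real does this. Mathias reals must be added over every intermediate model, so we alternate collapses and Mathias forcings, and then we take a model that contains the intermediate extensions but not the whole generic object.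

**Definition.** *Mathias forcing* consists of pairs $(s,B)$, $s\subseteq\omega$ finite, $B\subseteq\omega$ infinite, $\max s<\min B$ (no condition if $s=\emptyset$). We let $(t,C)\le(s,B)$ iff $t$ end-extends $s$, $C\subseteq B$ and $t\setminus s\subseteq B$. The largest condition is $(\emptyset,\omega)$.

*Proof of Theorem B.* The consistency of ZF gives that of $\mathrm{ZF}+V=L$. We work over $L$, with $\kappa=\aleph_\omega^L$.

**Step 1: the iteration.** Define $P_0=\{\emptyset\}$, $P_{k+1}=P_k*\dot Q_k$, where in the extension by $P_k$

* $Q_{2l}=\mathrm{Col}(\omega_1,\omega_{l+2}^L)$ is the set of countable partial functions $\omega_1\to\omega_{l+2}^L$;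
* $Q_{2l+1}$ is Mathias forcing.

So $Q_k$ is defined in the $k$-th extension by a fixed formula from $k$ alone, since $L$ is definable there. This uniformity will be used repeatedly. The elements of $P_{k+1}$ are the $p^\frown\dot q$ with $p\in P_k$ and $\dot q$ from a set of $P_k$-names that are forced to be in $\dot Q_k$, chosen so large that every name forced to be in $\dot Q_k$ is forced equal to one in the set. We have $p^\frown\dot q\le p_1{}^\frown\dot q_1$ iff $p\le p_1$ and $p\Vdash\dot q\le\dot q_1$. Identify $p$ with $p^\frown\dot 1$, so $P_k\subseteq P_{k+1}$, and let $P=\bigcup_kP_k$ (finite supports). For $p\in P$, $p{\restriction}k\in P_k$ is its restriction, and $p\le p{\restriction}k$.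

If $F_k$ is $P_k$-generic over $L$ and $f$ is $\dot Q_k^{F_k}$-generic over $L[F_k]$, then $F_k*f=\{p^\frown\dot q:p\in F_k,\ \dot q^{F_k}\in f\}$ is $P_{k+1}$-generic over $L$, $(F_k*f)\cap P_k=F_k$ and $L[F_k*f]=L[F_k][f]$; and every $P_{k+1}$-generic filter has this form.

Let $G$ be $P$-generic over $L$, $G_k=G\cap P_k$, $M_k=L[G_k]$, and $g_k$ the $Q_k$-generic filter over $M_k$ with $G_{k+1}=G_k*g_k$.

**Step 2: cones look like the whole forcing.** This is the homogeneity we shall use.

**Lemma 5.** In $M_k$, for every $q\in Q_k$ the cone $\{x\in Q_k:x\le q\}$ is isomorphic to $Q_k$. Hence, if $g$ is $Q_k$-generic over $M_k$ and $q'\in Q_k$, there is a $Q_k$-generic $g'\ni q'$ over $M_k$ with $M_k[g']=M_k[g]$.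

*Proof.* For $\mathrm{Col}(\omega_1,\lambda)$, remove $q$ from each $x\le q$ and use a bijection $\omega_1\setminus\mathrm{dom}(q)\cong\omega_1$. For Mathias forcing and $q=(s,B)$, let $e:B\to\omega$ be the increasing bijection. The map $(t,C)\mapsto(e[t\setminus s],e[C])$ has inverse $(u,D)\mapsto(s\cup e^{-1}[u],e^{-1}[D])$; this is a condition since $s$ lies below $B$. Both maps preserve the order, because for $t'$ end-extending $t$ we have $(t'\setminus s)\setminus(t\setminus s)=t'\setminus t$. For the second claim, transport $g$ by an isomorphism in $M_k$ from $Q_k$ onto the cone below $q'$ and close upwards. Since $g$ can be recovered from $g'$, the models agree. $\square$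

**Example.** For $q=(\emptyset,\{0,2,4,\dots\})$ the isomorphism of the cone onto Mathias forcing divides all numbers by 2.

**Step 3: Mathias forcing preserves $\omega_1$.** One can quote that Mathias forcing satisfies Axiom A and so is proper (Baumgartner, *Iterated forcing*, 1983). Here is a direct argument.

**Lemma 6 (ZFC).** Mathias forcing preserves $\omega_1$.

*Proof.* Let $S$ be the set of infinite subsets of $\omega$ ordered by $\subseteq^*$ (inclusion up to a finite set). It is $\sigma$-closed: a $\subseteq^*$-decreasing sequence $(B_n)$ has an infinite pseudo-intersection, obtained by picking increasing points $x_n\in B_0\cap\dots\cap B_n$. So $S$ adds no reals and preserves $\omega_1$. Its generic filter $U$ is an ultrafilter on $\omega$ in the extension, since for each $x\subseteq\omega$ every $B$ has an infinite intersection with $x$ or with its complement. Let $\mathbb M_U$ be the set of Mathias conditions $(s,B)$ with $B\in U$. Two conditions $(s,B),(s,C)$ of $\mathbb M_U$ have the common extension $(s,B\cap C)$, and there are countably many $s$, so $\mathbb M_U$ is c.c.c. in the extension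 by $S$. Hence $S*\mathbb M_{\dot U}$ preserves $\omega_1$.

It remains to see that $(s,B)\mapsto(B,(s,B)\check{\ })$ is a dense embedding of Mathias forcing into $S*\mathbb M_{\dot U}$. It preserves $\le$. For density let $(B',\dot r)$ be given. As $S$ adds no reals, some $B''\le B'$ decides $\dot r=(s,C)$, with $B''\Vdash C\in\dot U$. Then $B''\subseteq^*C$, since otherwise $B''\setminus C$ is infinite and forces the complement of $C$ into $\dot U$. Let $D$ be $B''\cap C$. Then $(D,(s,D)\check{\ })$ is in the image and extends $(B',\dot r)$; note $\max s<\min C\le\min D$. Finally, if the images of $(s,B)$ and $(s',B')$ are compatible, by density they have a common extension of the form $(E,(t,E)\check{\ })$. The second coordinates give $(t,E)\le(s,B)$ and $(t,E)\le(s',B')$. So incompatibility is preserved. $\square$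

**Step 4: cardinals of $M_k$.**

**Lemma 7.** For every $k$: $\omega_1^{M_k}=\omega_1^L$; all $L$-cardinals $\ge\kappa$ are cardinals in $M_k$; in $M_k$, $2^\theta<\kappa$ for all cardinals $\theta<\kappa$, and $2^\kappa=\kappa^+$; and $M_k=L[a_k]$ for some $a_k\subseteq\kappa$.

*Proof.* Induction on $k$. For $k=0$ this is GCH in $L$. Let it hold for $k$. The forcing $Q_k$ preserves $\omega_1$, by (F1) or Lemma 6. Let $\nu=|Q_k|^{M_k}$. A countable partial function $\omega_1\to\omega_{l+2}^L$ is a subset of $\omega_1\times\omega^L_{l+2}$, and a Mathias condition is a finite set and a subset of $\omega$; as $\kappa$ is a strong limit in $M_k$, $\nu<\kappa$ in both cases. By (F2), cardinals $\ge\kappa$ are preserved, and $(2^\theta)^{M_{k+1}}\le((2^\nu)^\theta)^{M_k}$ for infinite $\theta$. This is less than $\kappa$ if $\theta<\kappa$, and equal to $(2^\kappa)^{M_k}=\kappa^+$ if $\theta=\kappa$. Finally, let $b\in M_k$ be a bijection from $Q_k$ to an ordinal below $\kappa$, and let $a_{k+1}\subseteq\kappa$ code $a_k$ and $b[g_k]$. Then $L[a_{k+1}]$ contains $M_k=L[a_k]$, hence $b$, hence $g_k$; so $L[a_{k+1}]=M_{k+1}$.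 $\square$

**Step 5: the model.** The full extension $L[G]$ is not what we want: it contains the whole sequence of surjections $\omega_1^L\to\omega_{l+2}^L$ $(l<\omega)$, so there $|\kappa|\le|\omega_1^L|$. Instead let
$$A=\bigcup_{k<\omega}\big(P(\kappa)\cap M_k\big),\qquad N=L(A)\ \text{ computed in }L[G].$$
Here $L(A)$ is built from $L_0(A)=\mathrm{trcl}(\{A\})$ by iterating definable power sets; it is a model of ZF. Since $a_k\in A$, we have $M_k=L[a_k]\subseteq N$ for all $k$. We must show that, conversely, sets of ordinals of $N$ lie in some $M_n$. For this we change $G$ without changing $A$ or $L[G]$.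

**Step 6: changing finitely many generics.** This moves a given condition into the generic filter.

**Lemma 8.** Let $n\le m$, $p\in P_m$ and $p{\restriction}n\in G_n$. There is a $P_m$-generic filter $G'_m\in L[G_m]$ over $L$ with $p\in G'_m$, $G_m'\cap P_n=G_n$ and $L[G_m']=L[G_m]$.

*Proof.* Induction on $m$. For $m=n$ take $G_n$. Let $p\in P_{m+1}$, and let $G_m'\ni p{\restriction}m$ be as in the claim for $m$. The sets $\dot Q_m^{G_m}$ and $\dot Q_m^{G'_m}$ are equal, because $Q_m$ is defined by the same formula from $m$ in the same model $L[G_m]=L[G'_m]=M_m$. Since $p{\restriction}m\in G_m'$, the condition $q'=p(m)^{G_m'}$ belongs to $Q_m$. By Lemma 5 there is a $Q_m$-generic $g'\ni q'$ over $M_m$ with $M_m[g']=M_m[g_m]$. Put $G'_{m+1}=G'_m*g'$. It contains $p$, it meets $P_n$ in $G'_m\cap P_n=G_n$, and $L[G'_{m+1}]=M_m[g']=M_m[g_m]=L[G_{m+1}]$. $\square$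

**Step 7: keeping the tail.** After stage $m$ we keep the old generics $g_m,g_{m+1},\dots$. Genericity at each finite stage is immediate; at stage $\omega$ it needs an argument.

**Lemma 9.** Let $G'_m\in L[G_m]$ be $P_m$-generic over $L$ with $L[G'_m]=L[G_m]$. Put $G'_{k+1}=G'_k*g_k$ for $k\ge m$, and $G'=\bigcup_{k\ge m}G'_k$. Then

1. for $k\ge m$, $G'_k$ is $P_k$-generic over $L$ and $L[G'_k]=L[G_k]$;
2. $G'$ is $P$-generic over $L$;
3. $L[G']=L[G]$, and the set $A$ computed from $G'$ is the set $A$ computed from $G$.

*Proof.* (1) Induction on $k$. If $L[G'_k]=L[G_k]$, then $\dot Q_k^{G_k'}=\dot Q_k^{G_k}$ as in Lemma 8, and $g_k$ is generic over $L[G'_k]$. So $G'_{k+1}$ is $P_{k+1}$-generic and $L[G'_{k+1}]=L[G_k][g_k]=L[G_{k+1}]$.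

(2) $G'$ is a filter, as an increasing union of filters. Let $D\in L$ be dense in $P$. Let $\dot g\in L$ be a $P_m$-name with $\dot g^{G_m}=G'_m$, and let $p_0\in G_m$ force that $\dot g$ is $P_m$-generic over $L$ and that $L[\dot g]$ is the whole extension by $P_m$. For any $P$-generic $F\ni p_0$ over $L$, with stages $F_k=F\cap P_k$ and $F_{k+1}=F_k*f_k$, define $F'_m=\dot g^{F_m}$, $F'_{k+1}=F'_k*f_k$ and $F'=\bigcup_{k\ge m}F'_k$. Part (1) applies to $F$. Also $F'_k$ is definable in $L[F_k]$ from $F_k$ and parameters in $L$, and for $F=G$ we get $F'=G'$. Let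
$$E=\{x\in P:x\le p_0,\ \text{and for some }d\in D,\ x\text{ forces }d\in F'\}.$$
We show that $E$ is dense below $p_0$. Then $G$, which contains $p_0$, meets $E$, and the corresponding $d$ is in $G'\cap D$.

Let $x_0\le p_0$, say $x_0\in P_k$ with $k\ge m$. Let $F_k\ni x_0$ be $P_k$-generic over $L$. The set $\{d{\restriction}k:d\in D\}$ is dense in $P_k$: for $y\in P_k$ there is $d\le y$ in $D$, and $d{\restriction}k\le y$. Since $F_k'$ is $P_k$-generic over $L$, there is $d\in D$ with $d{\restriction}k\in F'_k$. Fix $x_1\in F_k$, $x_1\le x_0$, that forces $d{\restriction}k\in F_k'$, and $l\ge k$ with $d\in P_l$. Define $x\in P_l$ by $x{\restriction}k=x_1$ and, for $k\le i<l$, let $x(i)$ be a $P_i$-name for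

* the object $d(i)^{F'_i}$, if $p_0\in F_i$ and this object lies in $\dot Q_i^{F_i}$;
* the largest element of $\dot Q_i^{F_i}$, otherwise.

Such names exist because $F'_i$ is definable from $F_i$. Then $x\le x_1\le x_0$. Let $F\ni x$ be $P$-generic over $L$. We show $d{\restriction}i\in F'_i$ by induction on $i\in[k,l]$. For $i=k$ it holds as $x_1\in F_k$. If $d{\restriction}i\in F'_i$, then $d(i)^{F'_i}\in\dot Q_i^{F'_i}=\dot Q_i^{F_i}$, the last equality by part (1) for $F$ and the definability of $Q_i$. So $x(i)^{F_i}=d(i)^{F'_i}$. From $x\in F$ we get $x(i)^{F_i}\in f_i$, that is $d(i)^{F_i'}\in f_i$, so $d{\restriction}(i+1)\in F'_i*f_i=F'_{i+1}$. Hence $d\in F'_l\subseteq F'$, and $x\in E$.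

(3) $G'$ is defined from $G'_m$ and $\langle g_k:k\ge m\rangle$, so $G'\in L[G]$. Conversely, in $L[G']$ we have $G'_k=G'\cap P_k$, $g_k=\{\dot q^{G'_k}:p^\frown\dot q\in G'_{k+1}\}$, and $G_m\in L[G'_m]$; so $G_{k+1}=G_k*g_k$ can be rebuilt, and $G\in L[G']$. Since the models $M_k$ increase, $A=\bigcup_{k\ge m}P(\kappa)\cap L[G_k]=\bigcup_{k\ge m}P(\kappa)\cap L[G_k']$. Also $L[G'_k]$ increases with $k$, so this is $A$ computed from $G'$. $\square$

**Step 8: localizing the sets of ordinals of $N$.**

**Lemma 10.** Every set of ordinals in $N$ belongs to some $M_n$.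

*Proof.* Let $X\in N$ be a set of ordinals. The transitive closure of $\{A\}$ consists of $A$, elements of $A$ and ordinals. By induction on the levels, every element of $L(A)$ is definable over some $L_\eta(A)$ from $A$, finitely many elements of $A$, and ordinals. Finitely many elements of $A$ lie in one $M_n$. So there are $n$, $a\in M_n$, ordinals $\vec\beta$ and a formula $\psi$ with
$$\xi\in X\iff L[G]\models\psi(\xi,a,\vec\beta,A).\tag{1}$$
Let $\dot a$ be a $P_n$-name with $\dot a^{G_n}=a$, and $\dot A$ the canonical $P$-name for $A$. We claim
$$\xi\in X\iff\exists p\in P\ \big(p{\restriction}n\in G_n\ \text{ and }\ p\Vdash^L_P\psi(\xi,\dot a,\vec\beta,\dot A)\big).\tag{2}$$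
If $\xi\in X$, some $p\in G$ forces $\psi(\xi,\dot a,\vec\beta,\dot A)$, and $p{\restriction}n\in G_n$. Conversely let $p$ be as on the right, and $m\ge n$ with $p\in P_m$. Take $G'_m$ from Lemma 8 and $G'$ from Lemma 9. Then $p\in G'$ and $G'\cap P_n=G_n$, so $\dot a^{G'}=a$; and $\dot A^{G'}=A$, $L[G']=L[G]$. As $G'$ is generic and contains $p$, $L[G]=L[G']\models\psi(\xi,a,\vec\beta,A)$, so $\xi\in X$ by (1).

The right side of (2) is definable in $M_n=L[G_n]$ from $G_n$ and parameters in $L$, because the forcing relation over $L$ is definable in $L$. So $X\in M_n$. $\square$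

**Step 9: $N$ satisfies (a) and (b), with $\omega_1$ regular and $\mathrm{cf}(\omega_2)=\omega$.** We use Lemmas 7 and 10 as we used Lemma 4 before. A cofinal map $\omega\to\omega_1^L$ in $N$ would lie in some $M_k$, where $\omega_1^L$ is $\omega_1$ and choice holds: impossible. So $\omega_1^N=\omega_1^L$ is regular in $N$. Every ordinal below $\kappa$ is below some $\omega_{l+2}^L$, so it has size at most $\omega_1$ in $M_{2l+1}\subseteq N$. All $L$-cardinals $\ge\kappa$ are cardinals in every $M_k$, hence in $N$. Therefore $\omega_2^N=\kappa$ and $\omega_{2+i}^N=(\kappa^{+i})^L$; and $\mathrm{cf}^N(\omega_2)=\omega$, witnessed by $\langle\omega_k^L:k<\omega\rangle\in L$.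

An injection $\omega_2\to P(\omega_1)$ in $N$ would lie in some $M_k$, against $M_k\models2^{\omega_1}<\kappa$. An injection $\omega_4^N=\kappa^{++}\to P(\kappa)$ would lie in some $M_k$, against $M_k\models2^\kappa=\kappa^+$. So (a) holds, and (b) holds with $j=4$.

**Step 10: $N\models\binom{\omega_1}{\omega}\to\binom{\omega_1}{\omega}_\chi$ for every finite $\chi\ge1$.** This is where the Mathias reals pay off. Let $d:\omega_1\times\omega\to\chi$ be in $N$. By Lemma 10, $d\in M_k$ for some $k$, and since the $M_k$ increase we may take $k$ odd. Let $m=\bigcup\{s:(s,B)\in g_k\}\in M_{k+1}\subseteq N$. By genericity $m$ is infinite, since any $(s,B)$ can be extended by adding to $s$ a large point of $B$. If $(s,B)\in g_k$, then every element of $m\setminus s$ is in $B$: given $(t,C)\in g_k$, a common extension $(u,E)\in g_k$ satisfies $t\subseteq u$ and $u\setminus s\subseteq B$, so $t\setminus s\subseteq B$.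

For each $i<\omega_1$ the set of $(s,B)\in Q_k$ such that $d(i,\cdot)$ is constant on $B$ is in $M_k$. It is dense: $d(i,\cdot)$ divides an infinite $B$ into finitely many pieces, and one of them is infinite. So some such $(s,B)$ is in $g_k$, and $d(i,\cdot)$ is constant on $m\setminus s\subseteq B$. Hence there are a unique color $e_i<\chi$ and a least $l_i<\omega$ such that $d(i,x)=e_i$ for all $x\in m$ with $x\ge l_i$. The map $i\mapsto(e_i,l_i)$ is in $M_{k+1}\subseteq N$ and takes countably many values. As $\omega_1$ is regular in $N$, for some $(e,l)$ the set $I=\{i:(e_i,l_i)=(e,l)\}$ is unbounded in $\omega_1$. Then $d$ is constantly $e$ on $I\times(m\setminus l)$, with order types $\omega_1$ and $\omega$.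

By Steps 9 and 10 and Proposition 3(2), $N\models\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_\chi$ for all finite $\chi\ge1$. This proves Theorem B, and with $\chi=2$ the Main Theorem. $\blacksquare$

## 8. Optimal colors, $\mathrm{DC}_{\omega_1}$, and all $\mu>\omega_2$ in the collapse model

**Definition.** $\mathrm{DC}_{\omega_1}$ says: if $S$ is a nonempty set and $R$ is a relation such that for every sequence $s$ of length less than $\omega_1$ in $S$ there is $y\in S$ with $s\,R\,y$, then there is $f:\omega_1\to S$ with $(f{\restriction}\xi)\,R\,f(\xi)$ for all $\xi<\omega_1$. For example, if $S=\bigcup_\xi S_\xi$ with nonempty $S_\xi$ $(\xi<\omega_1)$ and $s\,R\,y$ means $y\in S_{\mathrm{dom}(s)}$, then $f$ is a choice function for $\langle S_\xi:\xi<\omega_1\rangle$.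

**Theorem C.**

1. (ZF, $\omega_1$ regular.) The relation $\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_\chi$ fails for $\chi\ge\aleph_1$, fails for $\chi=2$ if $\mathrm{cf}(\omega_2)=\omega_1$, and fails for $\chi=\aleph_0$ if $\mathrm{cf}(\omega_2)=\omega$. So the numbers of colors in Theorems A ($\aleph_0$) and B (all finite) are optimal.
2. The model $N_1$ of Theorem A satisfies $\mathrm{DC}_{\omega_1}$.
3. In $N_1$, for every cardinal $\mu>\omega_2$: $\binom{\mu}{\aleph_2}\to\binom{\mu}{\aleph_2}_2$ iff $\mathrm{cf}(\mu)\notin\{\omega_2,\omega_3\}$.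

*Proof of (1).* Since $\mathrm{cf}(\aleph_{\omega_1})=\omega_1$, the three statements are the cases $\chi\ge\mathrm{cf}(\mu)$, $\mathrm{cf}(\mu)=\mathrm{cf}(\kappa)$ and $\chi\ge\mathrm{cf}(\kappa)$ of Lemma 1.

*Proof of (2).* **Step 1: a closure property suffices.** We show that it is enough to prove that every $s:\omega_1\to N_1$ in $V[G]$ lies in $N_1$. Note that $\mathbb P$ is $\sigma$-closed, so $\omega_1$ is the same in $V$, $N_1$ and $V[G]$. Let $S,R\in N_1$ be as in $\mathrm{DC}_{\omega_1}$. In $V[G]$, where choice holds, build $f:\omega_1\to S$ by recursion. At stage $\xi$ the initial segment $f{\restriction}\xi$, extended by zeros to length $\omega_1$, is in $N_1$ by the closure property, so $f{\restriction}\xi\in N_1$, and the hypothesis on $R$ in $N_1$ gives a possible value $f(\xi)$. Finally $f\in N_1$, again by the closure property.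

**Step 2: the closure property.** Given $s$, choose in $V[G]$ hereditarily symmetric names $\dot x_\xi$ with $\dot x_\xi^G=s(\xi)$. Let $\tau$ be a name for $\langle\dot x_\xi:\xi<\omega_1\rangle$. Some condition in $G$ forces $\tau$ to be an $\omega_1$-sequence of hereditarily symmetric names of $V$; by changing $\tau$ to the constant sequence of empty names on conditions incompatible with it, we may assume every condition forces this. The Levy collapse $\mathbb P$ is $\kappa$-c.c., so for each $\xi$ there is a maximal antichain $W_\xi$ of size less than $\kappa$ of conditions $p$ that decide $\tau(\xi)$, say as $\dot x_{\xi,p}$. Each condition has countable support, so it lies in some $\mathbb P_\beta$, and each $\dot x_{\xi,p}$ is fixed by some $\mathrm{fix}(\beta)$. There are fewer than $\kappa$ pairs $(\xi,p)$ in question, and $\kappa$ is regular. So there is one $\beta<\kappa$ with all $W_\xi\subseteq\mathbb P_\beta$ and all $\dot x_{\xi,p}$ fixed by $\mathrm{fix}(\beta)$. Let $\mathrm{op}$ denote the canonical name for an ordered pair. The name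
$$\{(\mathrm{op}(\check\xi,\dot x_{\xi,p}),p):\xi<\omega_1,\ p\in W_\xi\}$$
is fixed by $\mathrm{fix}(\beta)$, hence hereditarily symmetric. For each $\xi$ exactly one $p\in W_\xi$ is in $G$, and for it $\dot x_{\xi,p}=\tau^G(\xi)=\dot x_\xi$. So the name evaluates to $s$, and $s\in N_1$.

*Proof of (3), positive part.* Recall $\omega_2^{N_1}=\kappa$, $\omega_3^{N_1}=\kappa^+$. Let $\mu>\kappa$ be a cardinal of $N_1$ with $\mathrm{cf}^{N_1}(\mu)\notin\{\kappa,\kappa^+\}$, and $c:\mu\times\kappa\to2$ in $N_1$.

**Step 1: move to a model of choice.** By Lemma 4, $c\in M:=V[G_\alpha]$ for some $\alpha<\kappa$. In $M$ choice holds, $\kappa$ is inaccessible and $2^\kappa=\kappa^+$. Both $M$ and $N_1$ have the same cardinals $\ge\kappa$ and the same regular cardinals $\ge\kappa$ as $V$. Let $\lambda=\mathrm{cf}^M(\mu)$. If $\lambda\ge\kappa$, then $\lambda$ is regular in $N_1$ too, so $\mathrm{cf}^{N_1}(\mu)=\lambda$. So in all cases $\lambda\notin\{\kappa,\kappa^+\}$. In particular $\mu\ne\kappa^+$, so $\mu>\kappa^+=2^\kappa$ in $M$.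

**Step 2: pigeonholes in $M$.** We find the rectangle in $M\subseteq N_1$; a subset of $\mu$ of size $\mu$ in $M$ has order type $\mu$, and order types are absolute.

* If $\mu$ is regular in $M$: there are at most $2^\kappa<\mu$ rows, so $c(\alpha,\cdot)=g$ for $\mu$ many $\alpha$, and $g:\kappa\to2$ is constant on a set $B$ of size $\kappa$.
* If $\mu$ is singular in $M$: choose regular cardinals $\mu_i>\kappa^+$ $(i<\lambda)$ increasing to $\mu$. Among $\alpha<\mu_i$ there are at most $2^\kappa<\mu_i$ rows, so some $g_i:\kappa\to2$ equals $c(\alpha,\cdot)$ for all $\alpha$ in a set $A_i$ with $|A_i|\ge\mu_i$.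
  * If $\lambda>\kappa^+=2^\kappa$: then $g_i=g$ for $\lambda$ many $i$. Let $B$ be a set of size $\kappa$ on which $g$ is constant, and let $A$ be the union of the corresponding $A_i$.
  * If $\lambda<\kappa$: then $2^\lambda<\kappa$, so $\langle g_i(\gamma):i<\lambda\rangle$ has a constant value $r$ for all $\gamma$ in some $B$ of size $\kappa$. For some $e<2$ the set $r^{-1}(e)$ has size $\lambda$; let $A=\bigcup\{A_i:r(i)=e\}$.

In the singular case $|A|\ge\mu_i$ for unboundedly many $i$, so $|A|=\mu$. In all cases $c$ is constant on the rectangle.

*Proof of (3), negative part.* If $\mathrm{cf}(\mu)=\omega_2$, use Lemma 1 in $N_1$, where $\omega_2$ is regular. If $\mathrm{cf}(\mu)=\omega_3=\kappa^+$, by Lemma 1 it suffices to show $\binom{\kappa^+}{\kappa}\not\to\binom{\kappa^+}{\kappa}_2$ in $N_1$.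

In $V$ we have $2^\kappa=\kappa^+$. Take $f_\zeta:\kappa\to2$ $(\zeta<\kappa^+)$ from Lemma 2 in $V$, and $c(\zeta,\gamma)=f_\zeta(\gamma)$. Suppose $c$ is constant on $A\times B\in N_1$ with $|A|=\kappa^+$, $|B|=\kappa$. The set $B$ may be new, but it contains a large set of $V$: by Lemma 4, $B=\dot B^{G_\alpha}\in V[G_\alpha]$ for some $\alpha$. Each $\gamma\in B$ is forced into $\dot B$ by some $p\in G_\alpha$. Since $|\mathbb P_\alpha|<\kappa$ and $\kappa$ is regular in $V[G_\alpha]$, one $p\in G_\alpha$ does so for $\kappa$ many $\gamma\in B$. So $B'=\{\gamma<\kappa:p\Vdash\gamma\in\dot B\}$ is in $V$, $B'\subseteq B$ and $|B'|=\kappa$. Let $\xi$ be as in Lemma 2 for $B'$. The set $A$ is unbounded in $\kappa^+$, so pick $\zeta\in A$ with $\zeta\ge\xi$. Then $f_\zeta$ takes both values on $B'\subseteq B$, a contradiction. $\square$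

## 9. Measurable projective ordinals and the relation under AD

**Corollary D.** $\mathrm{AD}+V=L(\mathbb R)$ (indeed $\mathrm{AD+DC}$) implies $\binom{\aleph_{\omega_1}}{\aleph_2}\to\binom{\aleph_{\omega_1}}{\aleph_2}_{\aleph_0}$.

*Proof.* **Step 1: what is quoted.** Under AD, DC holds in $L(\mathbb R)$ by Kechris, *The axiom of determinacy implies dependent choices in $L(\mathbb R)$*, JSL 49 (1984). Under AD+DC, $\omega_1$ is regular, $\omega_2=\boldsymbol\delta^1_2$ and $\omega_{\omega+1}=\boldsymbol\delta^1_3$, and the projective ordinals $\boldsymbol\delta^1_n$ are measurable: results of Kunen, Martin and Solovay; see Kechris, *AD and projective ordinals*, Cabal Seminar 76–77, LNM 689. Here $\nu$ is measurable if there is a nonprincipal $\nu$-complete ultrafilter on $\nu$, that is, one closed under intersections of well-ordered families of fewer than $\nu$ members.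

**Step 2: measurables do not inject into small power sets (ZF).** Let $U$ be a nonprincipal $\nu$-complete ultrafilter on $\nu$, $\theta<\nu$ and $F:\nu\to P(\theta)$. For $\gamma<\theta$ let $S_\gamma$ be whichever of $\{\xi<\nu:\gamma\in F(\xi)\}$ and its complement lies in $U$. The family is defined without choice, so $S=\bigcap_{\gamma<\theta}S_\gamma\in U$. As $U$ is nonprincipal, $S$ has at least two elements. For all $\xi\in S$ the set $F(\xi)$ is the same: $\gamma\in F(\xi)$ iff $S_\gamma$ is the first of the two sets. So $F$ is not injective.

**Step 3: measurables are regular (ZF).** Subsets of $\nu$ of size less than $\nu$ are unions of fewer than $\nu$ singletons, which are not in $U$, so by completeness they are not in $U$. If $\nu$ were the supremum of fewer than $\nu$ smaller ordinals, then $\nu$ would be the union of these ordinals, that is, of fewer than $\nu$ sets not in $U$; hence $\nu\notin U$, a contradiction.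

**Step 4: apply the criterion.** Step 2 with $(\nu,\theta)=(\omega_2,\omega_1)$ gives (a). With $(\nu,\theta)=(\omega_{\omega+1},\omega_2)$ it gives (b) for $j=\omega+1$. By Step 3, $\omega_2$ is regular. Proposition 3(1) with $\chi=\aleph_0$ gives the claim. $\square$
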